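# Norm preserving extensions: scalar functions versus matrix-valued functions

## 1. Scalar and operator values on points, plane domains, retracts and crossed axes

Suppose that every bounded holomorphic function on a subvariety $V$ of a domain $G$ extends to $G$ without increasing its supremum. Must the same be true for functions whose values are matrices, or operators on a Hilbert space, measured in operator norm? The answer that one would first guess is yes: a matrix is a collection of scalars, and the hypothesis handles all scalar functions at once. This section makes the question precise and tests the guess; in every case considered here it survives. The question comes from Jim Agler, Lukasz Kosinski and John E. McCarthy, "Complete Norm Preserving Extensions of Holomorphic Functions", arXiv:2204.08521 (2022).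

**Definition (Cartan pair, holomorphic function on $V$).** A Cartan pair is a pair $(\Omega,V)$ where $\Omega$ is a connected pseudoconvex set in $\mathbb C^n$ and $V$ is an analytic subvariety of $\Omega$. A function on $V$ is holomorphic if it locally agrees with the restriction of a holomorphic function defined on an open set in $\mathbb C^n$. Throughout, $V\ne\emptyset$.

For example, let $V=\{zw=0\}$ be the union of the two axes near $0\in\mathbb C^2$. A function on $V$ is a pair $f_1(z)=f(z,0)$, $f_2(w)=f(0,w)$ with $f_1(0)=f_2(0)$. It is holomorphic on $V$ as soon as $f_1,f_2$ are holomorphic in one variable, because it is then the restriction of $f_1(z)+f_2(w)-f(0,0)$.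

**Definition (np pair).** A Cartan pair $(\Omega,V)$ is a norm preserving pair, or np pair, if every bounded holomorphic $f$ on $V$ has a bounded holomorphic extension $F$ to $\Omega$ with $F|_V=f$ and $\sup_\Omega|F|=\sup_V|f|$.

**Definition (complete np pair).** Let $G$ be a domain of holomorphy and $V$ an analytic subvariety of $G$. The pair $(G,V)$ is a complete np pair if for every separable Hilbert space $\mathcal H$, every bounded holomorphic $f:V\to B(\mathcal H)$ has a bounded holomorphic extension $F:G\to B(\mathcal H)$ with $\|F\|_G=\|f\|_V$. Here $\|\cdot\|$ denotes the supremum of the operator norm.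

Recall that the domains of holomorphy are exactly the connected pseudoconvex open sets, and that an open set is pseudoconvex if and only if it has a continuous plurisubharmonic (psh) exhaustion function.

Conventions: $|\cdot|$ is the Euclidean norm, $\|u\|_1=\sum|u_j|$, $\mathbb D=\{|t|<1\}$, $\mathbb B_k$ is the unit ball of $\mathbb C^k$, and $\langle\cdot,\cdot\rangle$ is linear in the first variable. A $\mathbb C^k$-valued function $g$ is identified with the operator-valued function $\langle\cdot,e\rangle g$, where $|e|=1$. The operator $v\mapsto\langle v,e\rangle g$ has norm $|g|$, so this preserves norms. Vector-valued functions are therefore part of the matrix problem.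

Now the tests.

*One variable.* Let $G\subset\mathbb C$ be a domain. Then $V=G$, where there is nothing to extend, or $V$ is discrete. Suppose that $V$ is discrete with at least two points and $(G,V)$ is np. Fix $p\in V$ and let $f=1$ at $p$, $f=0$ on $V\setminus\{p\}$. A norm preserving extension satisfies $|F|\le1$ and $F(p)=1$, so it is constant by the maximum principle, a contradiction. So an np pair in $\mathbb C$ has $V=G$ or $V$ a single point, and both are complete np, since constants extend. The guess is right for $n=1$.

*Retracts.* If $r:G\to V$ is holomorphic with $r|_V=\mathrm{id}$, then $f\circ r$ extends $f$ with the same norm, whatever the values of $f$. So a holomorphic retract gives a complete np pair. An example is the diagonal of $\mathbb D^2$, with $r(z,w)=(z,z)$.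

*Discs.* Let $(G,V)$ be np with a biholomorphism $\varphi:V\to\mathbb D$. Extend the scalar function $\varphi$ to $F$ with $|F|\le1$. Since $|F|<1$ on $V$ and $G$ is connected, $|F|<1$ everywhere by the maximum principle. Then $\varphi^{-1}\circ F$ is a retraction onto $V$, so $(G,V)$ is complete np.

*Crossed axes.* Let $G=\{|z|+|w|<1\}\subset\mathbb C^2$ and $V=G\cap\{zw=0\}$. This $V$ is not a retract: a retraction $(r_1,r_2)$ would satisfy $r_1r_2=0$ on the connected set $G$, so one component would vanish identically and the image would lie in one axis. Still, $(G,V)$ is complete np. Let $\|f\|_V=1$ and $0<r<1$, and put $A=rf(0)$. The textbook map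
$$M_A(Z)=(I-AA^*)^{-1/2}(Z-A)(I-A^*Z)^{-1}(I-A^*A)^{1/2}$$
is a biholomorphic self-map of the open unit ball of $B(\mathcal H)$ sending $A$ to $0$. So $g=M_A\circ(rf)$ has norm less than $1$ pointwise and $g(0)=0$. By the Schwarz lemma, $g(z,0)+g(0,w)$ has norm at most $|z|+|w|<1$ on $G$, and it extends $g$. Apply $M_A^{-1}$ to get an extension $F_r$ of $rf$ with $\|F_r\|_G\le1$. As $r\to1$, Montel's theorem and a diagonal choice make all matrix entries of $F_r$ (in an orthonormal basis) converge locally uniformly along a sequence. The limit entries define operators of norm at most $1$, since all finite compressions have norm at most $1$, and they depend holomorphically on the point. The limit $F$ extends $f$.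

## 2. Where coordinatewise extension stops

A sensible person now tries to prove the guess. Let $f=(f_1,\dots,f_k):V\to\mathbb C^k$ with $|f|\le1$. Each $|f_i|\le1$, so each $f_i$ extends to $F_i$ with $|F_i|\le1$, and $F=(F_1,\dots,F_k)$ satisfies $|F|\le\sqrt k$. The factor $\sqrt k$ is the problem. One can use more functionals: for every unit vector $\eta$ the function $\langle f,\eta\rangle$ has an extension $F_\eta$ with $|F_\eta|\le1$. If these were of the form $F_\eta=\langle F,\eta\rangle$ with one $F$, we would have $|F|\le1$. But that requires $\eta\mapsto F_\eta$ to be conjugate-linear, and the hypothesis supplies each $F_\eta$ separately, with no link between different $\eta$. This is the exact point at which the attempt stops. We now look for a situation where a coherent choice is impossible already for derivatives at one point.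

## 3. Three vectors in a plane

Suppose that $G\subset\mathbb C^n$ contains the coordinate discs $\mathbb De_j$, and that $F:G\to\mathbb C^k$ is holomorphic with $F(0)=0$, $|F|\le\lambda$. The Schwarz lemma on $t\mapsto F(te_j)$ shows that the derivative $T$ of $F$ at $0$ satisfies $|Te_j|\le\lambda$ for all $j$. If $V$ is a piece of a subspace $Y$, then $T|_Y$ is prescribed by $f$. So consider this linear problem: extend a linear map from $Y$ to $\mathbb C^n$ with small values on the $e_j$.

Take $n=3$ and $Y=\{u_1+u_2+u_3=0\}$. If $y\in Y$, then $|y_j|\le\sum_{i\ne j}|y_i|=\|y\|_1-|y_j|$, so $|y_j|\le\frac12\|y\|_1$. Hence $|y|^2\le\max_j|y_j|\,\|y\|_1\le\frac12\|y\|_1^2$, that is,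
$$\|y\|_1\ge\sqrt2\,|y|\qquad(y\in Y).\tag{1}$$
Equality holds at $(1,-1,0)$.

*Scalars.* Let $\ell$ be a linear functional on $Y$ with $|\ell(y)|\le\sqrt2|y|$. By (1), $|\ell(y)|\le\|y\|_1$, and Hahn–Banach extends $\ell$ to $\alpha(u)=\sum\alpha_ju_j$ with $|\alpha(u)|\le\|u\|_1$, so $|\alpha_j|\le1$. The scalar problem has a solution with bound $1$. By hand: if $\ell=\sqrt2\langle\cdot,v\rangle$ with $v\in Y$, $|v|=1$, the extensions have coefficients $\sqrt2\,\overline{v_j}+t$ with a common $t\in\mathbb C$, and we want three points of the plane to fit in a disc of radius $1$. For $v=(1,-1,0)/\sqrt2$ the points are $1,-1,0$, and $t=0$ works. For $v=(2,-1,-1)/\sqrt6$ the points are $2/\sqrt3,-1/\sqrt3,-1/\sqrt3$, and $t=-1/(2\sqrt3)$ puts all of them at modulus $\sqrt3/2$.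

*Vectors.* Now extend $y\mapsto\sqrt2\,y$ to a linear map $T:\mathbb C^3\to Y$. With $P$ the orthogonal projection onto $Y$, every extension is $Tu=\sqrt2Pu+(u_1+u_2+u_3)\tau$ with $\tau\in Y$, so $Te_j=\sqrt2Pe_j+\tau$. Since $\sum_jPe_j=0$ and $|Pe_j|^2=\frac23$,
$$\sum_{j=1}^3|Te_j|^2=\sum_{j=1}^3|\sqrt2Pe_j|^2+3|\tau|^2\ge4,$$
so some $|Te_j|\ge2/\sqrt3>1$. The three points $\sqrt2Pe_j$ form an equilateral triangle of circumradius $2/\sqrt3$, while each of its images under functionals of norm $1$ fits in a disc of radius $1$.

So the linear problem separates scalars from vectors. It remains to find a domain $G$ that contains the discs $\mathbb De_j$ and a ball of $Y$, and for which *all* holomorphic functions, not only linear ones, extend from $V$ with their norm. This turns out to be possible.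

## 4. Theorems on slices, constants and dimension

The answer to the question is no: there are np pairs that are not complete np pairs. This already happens with $V$ a linear slice of a bounded balanced pseudoconvex domain $G\subset\mathbb C^3$, with $V$ linearly equivalent to $\mathbb B_2$, and for $2\times2$-matrix valued functions.

**Theorem 1.** Let $Y\subset\mathbb C^n$ be a subspace, $\dim Y=k\ge1$, and let $C>1$ satisfy
$$\|y\|_1\ge C|y|\qquad(y\in Y).\tag{2}$$
Put $V=\{y\in Y:C|y|<1\}$. There is a bounded balanced pseudoconvex domain $G\subset\mathbb C^n$ with $G\cap Y=V$ such that $(G,V)$ is an np pair, but for $f:V\to B(Y)$, $f(y)=\langle\cdot,e\rangle\,Cy$ ($e\in Y$, $|e|=1$), we have $\|f\|_V=1$, and every holomorphic extension $F:G\to B(Y)$ of $f$ satisfies $\|F\|_G\ge C\sqrt{k/n}$.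

**Corollary 2.** Take $n=3$, $Y=\{u_1+u_2+u_3=0\}$, $C=\sqrt2$, $k=2$. Then (2) holds and $C\sqrt{k/n}=2/\sqrt3>1$. So $(G,V)$ is an np pair that is not a complete np pair.

Given Theorem 1, the corollary is exactly inequality (1). As a consistency check, $\|y\|_1\le\sqrt n\,|y|$ forces $C\le\sqrt n$. So for $k=1$ the bound $C\sqrt{1/n}$ is at most $1$ and nothing is violated, in agreement with the disc test in Section 1.

**Theorem 3.**

1. Let $K_k$ be the infimum of the constants $K$ such that for every np pair $(G,V)$, every holomorphic $f:V\to\mathbb C^k$ with $|f|\le1$ extends holomorphically to $G$ with $|F|\le K$. Then $\sqrt{k/2}\le K_k\le\sqrt k$ for $k\ge2$, and $K_2\ge2/\sqrt3$.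
2. "Every np pair in $\mathbb C^N$ is a complete np pair" is true for $N=1$ and false for every $N\ge2$. For every $N\ge2$ it already fails with $\mathcal H=\mathbb C^2$.
3. If $V$ is biholomorphic to $\mathbb B_k$, then $(G,V)$ is a complete np pair if and only if $V$ is a holomorphic retract of $G$.

Sections 5–9 prove Theorem 1, and Sections 10–16 prove Theorem 3.

## 5. A norm adapted to linear functionals

Fix $Y,C,V$ as in Theorem 1.

**Step 1: a ball $B$ that contains the discs $\mathbb De_j$, meets $Y$ in $V$, and is good for linear functionals.** For $\alpha\in\mathbb C^n$ write $\alpha(u)=\sum\alpha_ju_j$. Let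
$$A=\{\alpha:\ |\alpha_j|\le1\ \text{for all }j,\ \ |\alpha(y)|\le C|y|\ \text{for all }y\in Y\},\qquad N(u)=\max_{\alpha\in A}|\alpha(u)|,\qquad B=\{N<1\}.$$
The set $A$ is compact, so the maximum exists.

(a) *Every linear $\ell$ on $Y$ with $|\ell(y)|\le C|y|$ is the restriction of some $\alpha\in A$.* By (2), $|\ell(y)|\le\|y\|_1$. Hahn–Banach gives $\alpha$ with $\alpha|_Y=\ell$ and $|\alpha(u)|\le\|u\|_1$ on $\mathbb C^n$; taking $u=e_j$, $|\alpha_j|\le1$.

(b) *$N(y)=C|y|$ on $Y$, so $B\cap Y=V$.* The inequality "$\le$" is the definition of $A$. For $y\ne0$, the functional $\ell=C\langle\cdot,y\rangle/|y|$ satisfies the bound in (a) and $\ell(y)=C|y|$; an extension in $A$ gives "$\ge$".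

(c) *$|u_j|\le N(u)$ and $N(e_j)=1$.* The $j$-th coordinate functional lies in $A$: its coefficients are $0$ and $1$, and $|y_j|\le|y|\le C|y|$ because $C>1$. So $|u_j|\le N(u)$. Also $N(e_j)=\max_A|\alpha_j|\le1$, hence equality.

By (c), $N$ is a norm, and $B$ is a bounded convex balanced domain containing the discs $\mathbb De_j$.

**Step 2: functionals that vanish on $Y$ but not at $e_j$.** Since $\|e_j\|_1=1<C=C|e_j|$, (2) shows $e_j\notin Y$. Fix linear functionals $\sigma_j$ with $\sigma_j|_Y=0$ and $\sigma_j(e_j)=1$. They will be needed in Section 7.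

On $B$, linear functions on $V$ bounded by $1$ extend with bound $1$, by (a). We next see what happens in higher degree.

## 6. Homogeneous polynomials and the factor $\kappa_d$

Put $\kappa_d=\binom{d+k-1}{k-1}$.

**Lemma 4.** Let $q$ be a $d$-homogeneous polynomial on $Y$ with $|q|\le1$ on $V$. There is a $d$-homogeneous polynomial $R$ on $\mathbb C^n$ with $R|_Y=q$ and $|R|\le\kappa_dN^d$.

The plan is to write $q$ as a combination of $d$-th powers of linear functionals that are bounded by $1$ on $V$, and to extend each functional by (a).

**Step 1: a reproducing formula.** Identify $Y$ with $\mathbb C^k$ by an orthonormal basis. Let $S$ be its unit sphere with normalized surface measure $\mu$. We claim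
$$\int_S|\eta^\beta|^2\,d\mu=\frac{(k-1)!\,\beta!}{(k-1+d)!}\qquad(|\beta|=d).$$
Indeed $\pi^{-k}\int_{\mathbb C^k}|z^\beta|^2e^{-|z|^2}dz=\beta!$ by a product of one-variable integrals. In polar coordinates the left side is $c\int_0^\infty r^{2d+2k-1}e^{-r^2}dr\cdot\int_S|\eta^\beta|^2d\mu=\frac c2(d+k-1)!\int_S|\eta^\beta|^2d\mu$ with a constant $c$ independent of $\beta$. The case $\beta=0$ gives $\frac c2(k-1)!=1$, and the claim follows. Distinct monomials are orthogonal in $L^2(\mu)$, as one sees by rotating each coordinate separately. Now expand $\langle y,\eta\rangle^d=\sum_{|\beta|=d}\frac{d!}{\beta!}y^\beta\overline{\eta^\beta}$ and $q=\sum_\beta q_\beta\eta^\beta$: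
$$\int_Sq(\eta)\langle y,\eta\rangle^d\,d\mu(\eta)=\sum_\beta\frac{d!}{\beta!}\,y^\beta q_\beta\,\frac{(k-1)!\,\beta!}{(k-1+d)!}=\frac{q(y)}{\kappa_d}.$$
With $p_\eta=(C\langle\cdot,\eta\rangle)^d$ this reads
$$\frac{q}{\kappa_d}=\int_SC^{-d}q(\eta)\,p_\eta\,d\mu(\eta),\qquad|C^{-d}q(\eta)|\le1.\tag{3}$$
The bound holds because $|q|\le1$ on $V$ gives $|q(\eta/C)|\le1$ by continuity.

**Step 2: from the integral to a finite sum.** Work in the finite-dimensional space of $d$-homogeneous polynomials on $Y$. The set $\{s\,p_\eta:|s|\le1,\ \eta\in S\}$ is compact, and by Carathéodory's theorem its convex hull $Q$ is compact. This $Q$ is the absolutely convex hull of the $p_\eta$. If a linear functional $L$ satisfies $|L|\le1$ on $Q$, then $|L(q/\kappa_d)|\le1$ by (3). By the separation theorem for the closed absolutely convex set $Q$, $q/\kappa_d\in Q$. So $q=\kappa_d\sum_i\lambda_i(C\langle\cdot,\eta_i\rangle)^d$, a finite sum with $\sum|\lambda_i|\le1$.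

**Step 3: extension.** Since $|C\langle y,\eta_i\rangle|\le C|y|$, (a) gives $\alpha_i\in A$ extending $C\langle\cdot,\eta_i\rangle$. Put $R=\kappa_d\sum\lambda_i\alpha_i^d$. Then $R|_Y=q$, and $|\alpha_i|\le N$ gives $|R|\le\kappa_dN^d$. $\square$

For $k\ge2$ and $d\ge1$ we have $\kappa_d>1$, so this argument does not show that $(B,V)$ is np: in the extensions it produces, higher-degree terms may exceed $1$ on $B$. The obvious remedy is to shrink the domain: choose an extension of each $f$, let $\Phi$ be the supremum of the moduli of the chosen extensions, and replace $B$ by $\{\Phi<1\}$. But we must keep the discs $\mathbb De_j$. If only $r\mathbb De_j$ survives with $r<1$, the Schwarz lemma gives $|Te_j|\le\lambda/r$, and the gain of Section 3 may be lost.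

The way out is that the extension is not unique: we may add anything that vanishes on $Y$. We use this freedom to make each extension *linear along each coordinate axis*. The linear part is already under control there, because $|\alpha_j|\le1$.

## 7. Correcting the extensions along the coordinate axes

Let $\mathcal F$ be the set of all functions
$$F(u)=\alpha(u)+\sum_{d\ge2}\Big[R_d(u)-\sum_{j=1}^nR_d(e_j)\,\sigma_j(u)\,u_j^{\,d-1}\Big],\tag{4}$$
where $\alpha\in A$, each $R_d$ is a $d$-homogeneous polynomial with $|R_d|\le\kappa_dN^d$, and $|F|\le1$ on $V$.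

**Step 1: the series converges and $\mathcal F$ is locally bounded on $B$.** On $\{N\le\rho\}$ with $\rho<1$ we have $|\alpha(u)|\le\rho$, $|R_d(u)|\le\kappa_d\rho^d$, $|R_d(e_j)|\le\kappa_d$ and $|u_j|\le N(u)\le\rho$. So the series is dominated by
$$\rho+\sum_{d\ge2}\kappa_d\rho^d+\sum_{d\ge2}\sum_{j=1}^n\kappa_d\max_{N\le\rho}|\sigma_j|\,\rho^{d-1}<\infty,$$
because $\kappa_d$ is a polynomial in $d$. Hence $\mathcal F\subset\mathcal O(B)$ is uniformly bounded on compact subsets of $B$.

**Step 2: the four properties of $\mathcal F$.**

(i) *Every holomorphic $f:V\to\overline{\mathbb D}$ with $f(0)=0$ is $F|_V$ for some $F\in\mathcal F$.* Let $f=\sum_{d\ge1}f_d$ be the homogeneous expansion on the ball $V$. From $f_d(y)=\frac1{2\pi}\int_0^{2\pi}f(e^{i\theta}y)e^{-id\theta}d\theta$ we get $|f_d|\le1$ on $V$. For $d=1$ this says $|f_1(y)|\le C|y|$, so some $\alpha\in A$ extends $f_1$. For $d\ge2$ let $R_d$ extend $f_d$ as in Lemma 4. Form (4). On $Y$ all $\sigma_j$ vanish, so $F|_V=f$, and in particular $|F|\le1$ on $V$.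

(ii) *For $F\in\mathcal F$ and $y\in V$, $|F(y)|\le C|y|$.* This is the Schwarz lemma on $V$, since $F(0)=0$ and $|F|\le1$ on $V$.

(iii) *For $F\in\mathcal F$ and $t\in\mathbb D$, $F(te_j)=\alpha_jt$, so $|F(te_j)|\le|t|$.* For $d\ge2$, $R_d(te_j)=t^dR_d(e_j)$. In the correction sum at $u=te_j$, the factor $u_i^{d-1}$ vanishes for $i\ne j$ because $d-1\ge1$. What remains is $R_d(e_j)\,\sigma_j(te_j)\,t^{d-1}=R_d(e_j)\,t^d$. The bracket in (4) is $0$.

(iv) *If $F\in\mathcal F$, then $u\mapsto F(e^{i\theta}u)$ is in $\mathcal F$.* The substitution replaces $\alpha$ by $e^{i\theta}\alpha\in A$ and $R_d$ by $e^{id\theta}R_d$, each correction term is also multiplied by $e^{id\theta}$, and $V$ is invariant under rotation.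

## 8. The domain cut out by the family $\mathcal F$

Let $\Phi=\sup_{F\in\mathcal F}|F|$ on $B$ and
$$G=\{u\in B:\Phi(u)<1\}.$$

**Step 1: $G$ is open and pseudoconvex.** A locally bounded family of holomorphic functions is locally equicontinuous, by the Cauchy estimates. So $\Phi$ is continuous, and it is psh as a continuous supremum of psh functions. Thus $G$ is open. The set $B$ is convex, hence has a continuous psh exhaustion $\psi$. On $G$, $1/(1-\Phi)$ is psh, being an increasing convex function of $\Phi$. For $c\ge1$,
$$\{\max(\psi,1/(1-\Phi))\le c\}=\{\psi\le c\}\cap\{\Phi\le1-1/c\}$$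
is a closed subset of a compact subset of $B$, and it lies in $G$. So $\max(\psi,1/(1-\Phi))$ is a continuous psh exhaustion of $G$.

**Step 2: $G$ is balanced, hence connected.** Let $u\in B$, $|t|\le1$, $F\in\mathcal F$. The function $s\mapsto F(su)$ is holomorphic near $|s|\le1$. By the maximum principle and (iv), $|F(tu)|\le\max_{|s|=1}|F(su)|\le\Phi(u)$. So $\Phi(tu)\le\Phi(u)$. It is also bounded, as a subset of $B$.

**Step 3: $G$ contains what we need.** By (ii) and (b), $V\subset B$ and $\Phi(y)\le C|y|<1$ on $V$; so $V\subset G$. By (iii), $\mathbb De_j\subset G$. Finally $G\cap Y\subset B\cap Y=V$, so $G\cap Y=V$, and $V$ is an analytic subvariety of $G$.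

**Step 4: $(G,V)$ is np.** Let $f$ be bounded and holomorphic on $V$. If $f=0$, extend by $0$; otherwise scale so that $\sup_V|f|=1$. If $|f|$ attains the value $1$, then $f$ is constant and extends. Otherwise $f(V)\subset\mathbb D$. Let $\tau$ be an automorphism of $\mathbb D$ with $\tau(f(0))=0$. By (i), $\tau\circ f=F_0|_V$ with $F_0\in\mathcal F$, and $|F_0|\le\Phi<1$ on $G$. So $F=\tau^{-1}\circ F_0$ is defined and holomorphic on $G$, extends $f$, and has $|F|<1$. Since it extends $f$, $\sup_G|F|=1$.

## 9. The trace of the derivative

It remains to bound extensions of $f(y)=\langle\cdot,e\rangle Cy$ from below. This is Section 3 for general $Y$, with the average over three vectors replaced by a trace.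

**Step 1: the derivative.** Since $\|f(y)\|=C|y|$, $\|f\|_V=1$. Let $F:G\to B(Y)$ be a holomorphic extension with $\|F\|_G\le\lambda<\infty$ (an unbounded extension satisfies the claimed bound trivially). Let $T:\mathbb C^n\to Y$ be the derivative at $0$ of $u\mapsto F(u)e$. As $F(y)e=Cy$ on $V$, $T|_Y=C\,\mathrm{id}_Y$. The map $t\mapsto F(te_j)e$ is holomorphic on $\mathbb D$ because $\mathbb De_j\subset G$; it is bounded by $\lambda$ and vanishes at $0$. The Schwarz lemma, applied after pairing with unit vectors, gives $|Te_j|\le\lambda$.

**Step 2: two evaluations of the trace.** Let $P$ be the orthogonal projection onto $Y$, and regard $T$ as a map $\mathbb C^n\to\mathbb C^n$ with range in $Y$. Then $\operatorname{tr}T=\operatorname{tr}(T|_Y)=Ck$. On the other hand $\langle Te_j,e_j\rangle=\langle Te_j,Pe_j\rangle$, and $\sum_j|Pe_j|^2=\operatorname{tr}P=k$. Hence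
$$Ck=\sum_j\langle Te_j,Pe_j\rangle\le\lambda\sum_j|Pe_j|\le\lambda\sqrt n\Big(\sum_j|Pe_j|^2\Big)^{1/2}=\lambda\sqrt{nk},$$
so $\lambda\ge C\sqrt{k/n}$. This proves Theorem 1, and with (1) also Corollary 2. $\blacksquare$

The lower bound used only the function $u\mapsto F(u)e$, so it holds for $Y$-valued, that is $\mathbb C^k$-valued, extensions of $y\mapsto Cy$.

## 10. Characters with distinct sums and the order $\sqrt k$

Here we prove Theorem 3, part 1.

**Step 1: the upper bound.** It is the coordinatewise argument of Section 2: $K=\sqrt k$ is an admissible constant for every np pair, so $K_k\le\sqrt k$. Also $K_2\ge2/\sqrt3$ is Corollary 2.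

**Step 2: a subspace on which $\|\cdot\|_1$ is large.** For $\sqrt{k/2}\le K_k$ we need a $k$-dimensional $Y\subset\mathbb C^n$ satisfying (2) with $C$ of order $\sqrt n$. Let $k\ge2$, $n=2^k+1$, $\Lambda=\{1,2,4,\dots,2^{k-1}\}$, and let $Y\subset\mathbb C^n$ be the span of the vectors $\chi_a$, $a\in\Lambda$, with $\chi_a(j)=e^{2\pi iaj/n}$. For $k=2$, for instance, $n=5$ and $\Lambda=\{1,2\}$. The characters $\chi_a$ for distinct $a$ mod $n$ are orthogonal with $|\chi_a|^2=n$, so $\dim Y=k$, and $|y|^2=n\sum|c_a|^2$ for $y=\sum c_a\chi_a$.

**Step 3: the fourth moment.** The sums $a+b$ with $a\le b$ in $\Lambda$ are distinct integers: $a+b$ with $a<b$ has exactly two binary digits $1$, which determine $a,b$, and $2a$ has one. They lie in $[2,2^k]$, so they are distinct mod $n$. Writing $y_j^2=\sum_ac_a^2\chi_{2a}(j)+2\sum_{a<b}c_ac_b\chi_{a+b}(j)$ and using orthogonality,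
$$\sum_j|y_j|^4=n\Big(\sum_a|c_a|^4+4\sum_{a<b}|c_ac_b|^2\Big)\le2n\Big(\sum_a|c_a|^2\Big)^2=\tfrac2n|y|^4.$$
The inequality holds since $2(\sum|c_a|^2)^2=2\sum|c_a|^4+4\sum_{a<b}|c_ac_b|^2$.

**Step 4: Hölder.** With exponents $\frac32$ and $3$,
$$|y|^2=\sum_j|y_j|^{2/3}|y_j|^{4/3}\le\|y\|_1^{2/3}\Big(\sum_j|y_j|^4\Big)^{1/3}.$$
Cubing gives $|y|^6\le\|y\|_1^2\cdot\frac2n|y|^4$, so $\|y\|_1\ge\sqrt{n/2}\,|y|$. Since $n\ge5$, $C=\sqrt{n/2}>1$. Theorem 1, in the vector-valued form noted at the end of Section 9, gives an np pair for which every extension of $y\mapsto Cy$ has norm at least $C\sqrt{k/n}=\sqrt{k/2}$. $\square$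

## 11. Balls and retracts

Here we prove Theorem 3, part 3; it is the disc test of Section 1 with $\mathbb B_k$ in place of $\mathbb D$. If $V$ is a retract, $(G,V)$ is complete np by Section 1. Conversely, let $\varphi:V\to\mathbb B_k$ be biholomorphic and $(G,V)$ complete np. The function $\langle\cdot,e\rangle\varphi$ with values in $B(\mathbb C^k)$ has norm at most $1$; extend it to $F$ with $\|F\|_G\le1$. Then $g=F(\cdot)e:G\to\overline{\mathbb B_k}$ is holomorphic and extends $\varphi$. The function $|g|$ is psh on the connected set $G$, at most $1$, and less than $1$ on $V$. By the maximum principle it is nowhere $1$, so $g(G)\subset\mathbb B_k$. Hence $\varphi^{-1}\circ g:G\to V$ is holomorphic and is the identity on $V$. $\square$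

Note where completeness entered: for $k\ge2$ the map $\varphi$ is vector-valued, and by Corollary 2 scalar extension alone would not do.

## 12. The dimension: reduction to $\mathbb C^2$

We turn to Theorem 3, part 2. The case $N=1$ is the one-variable test of Section 1.

**From $N=2$ to $N\ge3$.** Let $(G,V)$ be an np pair in $\mathbb C^2$ for which some $f:V\to B(\mathbb C^2)$ has no norm preserving extension. Then $(G\times\mathbb D^{N-2},V\times\{0\})$ has the same properties in $\mathbb C^N$. It is np: extend a scalar function from $V$ to $G$ and compose with the projection to $G$. It fails for $\mathcal H=\mathbb C^2$: a norm preserving extension of the corresponding function would restrict to $G\times\{0\}$ as one of $f$.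

**Why $N=2$ needs another construction.** For $n=2$, (2) with $C>1$ excludes $Y=\mathbb C^2$ (test it on $e_1$). So in Theorem 1 we have $k=1$, $V$ is a disc, and by Section 1 the pair is complete np. We have to give up smooth slices and use a curve with crossings, as in the crossed axes. What we keep is the triangle: three points whose pairwise distances are controlled fit in a smaller ball when they lie in $\mathbb D$ than in the worst case in $\mathbb B_2$. The curve $V$ will contain three long discs on which a function is almost constant, joined in pairs by discs that control the pairwise distances. A larger curve $W$ adds a fourth disc, the "center", which must be close to all three. Scalar functions on $V$ will extend to $W$; one $\mathbb C^2$-valued function will not.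

## 13. Circumradii in the disc and in the ball

For $z,w\in\mathbb D$ let $\rho(z,w)=\big|\frac{z-w}{1-\bar wz}\big|$ be the pseudohyperbolic distance; on any round disc $E$ let $\rho_E$ be its transport by an affine map. For $z,w\in\mathbb B_2$ let
$$\rho_B(z,w)^2=1-\frac{(1-|z|^2)(1-|w|^2)}{|1-\langle z,w\rangle|^2}.$$
On $\mathbb D$ the same formula gives $\rho$. The following facts are standard (e.g. Rudin, *Function Theory in the Unit Ball of $\mathbb C^n$*): $\rho_B$ is invariant under $\mathrm{Aut}(\mathbb B_2)$, and this group is transitive. Three consequences follow, valid also with $\mathbb D$ in place of $\mathbb B_2$.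

- *$\operatorname{artanh}\rho_B$ is a metric.* For the triangle inequality move the middle point to $0$. Since $|1-\langle z,w\rangle|\le1+|z||w|$, we get $\rho_B(z,w)\le\frac{|z|+|w|}{1+|z||w|}$, which is $\tanh(\operatorname{artanh}|z|+\operatorname{artanh}|w|)$, and $\rho_B(z,0)=|z|$.
- *Holomorphic maps $g:\mathbb D\to\mathbb B_2$ do not increase distance.* Move $s$ and $g(s)$ to $0$ and use the Schwarz lemma.
- *If $\rho_B(\xi,\xi')\le\rho(s,t)$, there is a holomorphic $g:\mathbb D\to\mathbb B_2$ with $g(s)=\xi$, $g(t)=\xi'$.* Move $s$ and $\xi$ to $0$, so that $|\xi'|\le|t|$, and take $g(z)=z\,\xi'/t$ (a constant if $t=0$).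

For $0<r,x<1$ define
$$h(r)^2=\frac{3r^2}{1+r^2+r^4}=1-\frac{(1-r^2)^2}{1+r^2+r^4},\qquad H(x)^2=1-\frac{(1-x^2)^2}{(1+x^2/2)^2}.$$
Here $h(r)$ is the side of the equilateral triangle $r,r\omega,r\omega^2$ in $\mathbb D$ ($\omega=e^{2\pi i/3}$, $|1-r^2\omega|^2=1+r^2+r^4$), and $H(x)$ will be the side of a real equilateral triangle in $\mathbb B_2$. Both are increasing bijections of $(0,1)$, since $r^{-2}+1+r^2$ decreases from $\infty$ to $3$ and $\frac{1-x^2}{1+x^2/2}$ decreases from $1$ to $0$. From $(1+x^2/2)^2=1+x^2+\frac{x^4}4<1+x^2+x^4$ we get $H<h$. For example $H(\frac12)^2=\frac59<\frac47=h(\frac12)^2$. Hence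
$$h^{-1}(\delta)<H^{-1}(\delta)\qquad(0<\delta<1):\tag{5}$$
with $x=H^{-1}(\delta)$ we have $h(x)>H(x)=\delta$. So with the same side, the triangle in the ball has the larger circumradius.

**Lemma 5.** Let $0<\delta<1$. If $\zeta_1,\zeta_2,\zeta_3\in\mathbb D$ and $\rho(\zeta_i,\zeta_j)\le\delta$ for all $i,j$, there is $c\in\mathbb D$ with $\rho(c,\zeta_i)\le h^{-1}(\delta)$ for all $i$.

**Step 1: normalization.** The function $c\mapsto\max_i\rho(c,\zeta_i)$ is continuous and tends to $1$ at $\partial\mathbb D$, so it has a minimizer. By Möbius invariance let it be $c=0$. Let $r_0$ be the minimum; if $r_0=0$ we are done. Let $I=\{i:|\zeta_i|=r_0\}$.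

**Step 2: $0$ lies in the convex hull of the $\zeta_i$, $i\in I$.** Otherwise there is $v$ with $|v|=1$ and $\operatorname{Re}\bar v\zeta_i>0$ for $i\in I$. For small $t>0$ and $i\in I$,
$$1-\rho(tv,\zeta_i)^2=\frac{(1-t^2)(1-r_0^2)}{1-2t\operatorname{Re}\bar v\zeta_i+t^2r_0^2}>1-r_0^2,$$
so $\rho(tv,\zeta_i)<r_0$. For $i\notin I$ the same holds by continuity. This contradicts minimality.

**Step 3: two of the points are far apart.** Write $0=\sum_{i\in I}\lambda_i\zeta_i$ with $\lambda_i\ge0$, $\sum\lambda_i=1$. As $r_0>0$, at least two $\lambda_i$ are positive. Suppose that $\operatorname{Re}\zeta_i\overline{\zeta_j}>-r_0^2/2$ for all $i\ne j$ in $I$. Then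
$$0=\Big|\sum\lambda_i\zeta_i\Big|^2=r_0^2\sum\lambda_i^2+2\sum_{i<j}\lambda_i\lambda_j\operatorname{Re}\zeta_i\overline{\zeta_j}>r_0^2\Big(\sum\lambda_i^2-\sum_{i<j}\lambda_i\lambda_j\Big)\ge0.$$
The last inequality holds because, with $\lambda_i=0$ for the missing indices, the bracket is $\frac12\sum_{i<j}(\lambda_i-\lambda_j)^2$ over the three indices. This is a contradiction. So for some pair $\operatorname{Re}\zeta_i\overline{\zeta_j}\le-r_0^2/2$, hence $|1-\zeta_i\overline{\zeta_j}|^2\ge1+r_0^2+r_0^4$, and $\delta\ge\rho(\zeta_i,\zeta_j)\ge h(r_0)$. Therefore $r_0\le h^{-1}(\delta)$. $\square$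

**Lemma 6.** Let $0<x<1$ and $\xi_a=x(\cos\frac{2\pi a}3,\sin\frac{2\pi a}3)\in\mathbb B_2$, $a=1,2,3$. Then $\rho_B(\xi_a,\xi_b)=H(x)$ for $a\ne b$, and $\max_a\rho_B(c,\xi_a)\ge x$ for every $c\in\mathbb B_2$.

*Proof.* The first claim follows from $\langle\xi_a,\xi_b\rangle=x^2\cos\frac{2\pi}3=-x^2/2$. Since $\sum_a\xi_a=0$, $\sum_a(1-\langle\xi_a,c\rangle)=3$, so some $|1-\langle\xi_a,c\rangle|\ge1$. For this $a$, $1-\rho_B(c,\xi_a)^2\le(1-x^2)(1-|c|^2)\le1-x^2$. $\square$

## 14. Ten discs in $\mathbb C^2$

**Step 1: discs in the $z$-plane joining two points and avoiding two others.** Let $p_1,p_2,p_3$ be the cube roots of unity and $p_4=0$. For each pair $e=\{a,b\}\subset\{1,2,3,4\}$ there is a circle through $p_a,p_b$ whose closed disc omits the other two points: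

- for $\{a,4\}$: center $p_a/2$, radius $\frac12$; each other point $p_b$ has $|p_b-p_a/2|^2=1+\frac14-\operatorname{Re}p_b\overline{p_a}=\frac74$;
- for $\{a,b\}\subset\{1,2,3\}$ with third index $c$: center $-2p_c$, radius $\sqrt3$, since $|p_a+2p_c|^2=5+4\operatorname{Re}p_a\overline{p_c}=3$; the points $p_4$ and $p_c$ are at distances $2$ and $3$.

Keep the center $m$ and enlarge the radius $R_0$ slightly to $R'$. In the larger disc the pseudohyperbolic distance of $p_a,p_b$ is
$$\frac{R'|p_a-p_b|}{\big|R'^2-(p_a-m)\overline{(p_b-m)}\big|}.$$
It is continuous in $R'\ge R_0$ and less than $1$ for $R'>R_0$. At $R'=R_0$ we have $R_0^2=|p_b-m|^2$, so the denominator is $R_0|p_b-p_a|$ and the quotient is $1$. By the intermediate value theorem there is $s_0<1$ such that for every pair $e$ and every $s\in(s_0,1)$ there is an open disc $D_e\ni p_a,p_b$, with closure omitting the other two points, such that $\rho_{D_e}(p_a,p_b)=s$.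

**Step 2: the parameters.** Choose $\delta\in(s_0,1)$ so close to $1$ that $h^{-1}(\delta)>s_0$. Put $x=H^{-1}(\delta)$; by (5), $x>h^{-1}(\delta)$. Choose $r'\in(h^{-1}(\delta),x)$. Choose the discs of Step 1 with
$$\rho_{D_{ab}}(p_a,p_b)=\delta\quad(a,b\le3),\qquad\rho_{D_{a4}}(p_a,p_4)=r'\quad(a\le3).$$
Give the six pairs distinct heights $w_e\in\{1,\dots,6\}$. In the disc $\{|w|<R\}$ with $R>6$, two heights are at pseudohyperbolic distance at most $\varepsilon=5R/(R^2-36)$, which tends to $0$ as $R\to\infty$. Fix $R$ so large that $\varepsilon<1$ and, with $\delta'$ defined by $\operatorname{artanh}\delta'=\operatorname{artanh}\delta+2\operatorname{artanh}\varepsilon$,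
$$h^{-1}(\delta')\le r',\qquad\operatorname{artanh}r'+\operatorname{artanh}\varepsilon<\operatorname{artanh}x.\tag{6}$$
This is possible because $h^{-1}(\delta)<r'<x$ and $h^{-1}$ is continuous.

**Step 3: the curves.** Let
$$X_a=\{p_a\}\times\{|w|<R\},\qquad E_e=D_e\times\{w_e\},$$
$$V=X_1\cup X_2\cup X_3\cup E_{12}\cup E_{13}\cup E_{23},\qquad W=V\cup X_4\cup E_{14}\cup E_{24}\cup E_{34}.$$
Let $K$ be the union of the ten boundary circles and $U=\mathbb C^2\setminus K$. The circles do not meet $W$: a circle $\{p_a\}\times\{|w|=R\}$ misses every $X_b$, and misses every $E_e$ because $|w_e|<R$; a circle $\partial D_e\times\{w_e\}$ misses every $X_c$ because $p_c\notin\partial D_e$, misses $E_e$, and misses the other $E_{e'}$ because heights differ. So each disc is a closed complex submanifold of $U$, and $V$ and $W$ are closed analytic subsets of $U$. The discs $X_a$ are disjoint from each other, as are the $E_e$. The intersection $X_a\cap E_e$ is the single transversal node $(p_a,w_e)$ if $a\in e$, and is empty otherwise. Both $V$ and $W$ are connected.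

**Step 4: holomorphic functions on $V$ and $W$.** Near a node $W$ is a pair of crossed axes. By the example in Section 1, $\mathcal O(W)$ consists of all tuples of holomorphic functions on the ten discs that agree at the nodes, and likewise for $\mathcal O(V)$. So $\mathcal O(W)$ is a closed subspace of a finite product of Fréchet spaces $\mathcal O(\text{disc})$, hence Fréchet.

**Step 5: a maximum principle.** *If $f$ is holomorphic on $V$ or on $W$, $|f|\le1$, and $|f|=1$ at some point, then $f$ is constant.* It is constant on a disc through that point, hence has modulus $1$ at the nodes on this disc, hence is constant on the neighboring discs, and so on through the connected curve.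

## 15. A Stein neighborhood in which $W$ is norm preserving

We recall the theorems that will be used. A reduced complex space whose normalization is Stein is itself Stein (Narasimhan); for crossed axes, the normalization is the disjoint union of the two lines, and for $W$ it is the disjoint union of the ten discs. Siu's theorem (Invent. Math. 38 (1976)) says that every Stein subvariety of a complex space has a Stein neighborhood. Cartan's Theorem B implies that holomorphic functions on a closed subvariety of a Stein manifold extend to the manifold. Michael's selection theorem (Ann. of Math. 63 (1956)) implies that a continuous linear surjection of Fréchet spaces has a continuous, possibly nonlinear, right inverse.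

**Lemma 7.** There is a connected pseudoconvex $G\supset W$ with $W$ closed in $G\subset U$ such that $(G,W)$ is an np pair.

**Step 1: continuous choice of extensions.** The normalization of $W$ is a disjoint union of discs, which is Stein. So $W$ is Stein, and by Siu's theorem there is a pseudoconvex open $\Omega$ with $W\subset\Omega\subset U$. As $W$ is closed in $U$, it is closed in $\Omega$. By Theorem B the continuous linear restriction map $\mathcal O(\Omega)\to\mathcal O(W)$ is onto. Let $s:\mathcal O(W)\to\mathcal O(\Omega)$ be a continuous right inverse, so that $s(g)|_W=g$.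

**Step 2: cutting down the domain.** Fix $p\in W$ and let $\mathcal B_0=\{g\in\mathcal O(W):|g|\le1,\ g(p)=0\}$. It is closed and, by Montel's theorem on the ten discs, compact. So $s(\mathcal B_0)$ is compact in $\mathcal O(\Omega)$; it is locally bounded and locally equicontinuous, and $\Phi=\max_{F\in s(\mathcal B_0)}|F|$ is continuous and psh on $\Omega$.

**Step 3: $\Phi<1$ on $W$.** For $u\in W$ the maximum is attained, so $\Phi(u)=|g(u)|$ for some $g\in\mathcal B_0$. If this were $1$, then by Step 5 of Section 14 $g$ would be a unimodular constant, contradicting $g(p)=0$.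

**Step 4: the domain and the np property.** The set $\{\Phi<1\}$ is pseudoconvex by the argument of Section 8, Step 1, with an exhaustion of $\Omega$ in place of one of $B$. Let $G$ be its component containing the connected set $W$; it is pseudoconvex, and $W$ is closed in it. Let $f\in\mathcal O(W)$ be bounded. Constants extend, so let $f$ be nonconstant with $\sup_W|f|=1$. Then $|f|<1$ on $W$. With an automorphism $\tau$ of $\mathbb D$ such that $\tau(f(p))=0$, we have $\tau\circ f\in\mathcal B_0$, so $|s(\tau\circ f)|\le\Phi<1$ on $G$. Thus $\tau^{-1}\circ s(\tau\circ f)$ is an extension of $f$ to $G$ with supremum $1$. $\square$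

The set $V$ is closed in $U$, hence is an analytic subvariety of this $G$. The pair for Theorem 3, part 2, is $(G,V)$.

## 16. Filling in the center: possible for scalars, impossible in $\mathbb B_2$

**Step 1: $(G,V)$ is np.** By Lemma 7 it suffices to extend scalar functions from $V$ to $W$ without increasing the norm. Constants are trivial, so let $f\in\mathcal O(V)$ be nonconstant with $\sup_V|f|=1$. Then $|f|<1$ on $V$ by Step 5 of Section 14. Let $\zeta_a=f(p_a,w_{a4})$ for $a=1,2,3$; these points lie on $X_a\subset V$. For $a\ne b$ go from $(p_a,w_{a4})$ to $(p_a,w_{ab})$ along $X_a$, then to $(p_b,w_{ab})$ along $E_{ab}$, then to $(p_b,w_{b4})$ along $X_b$. The three moves have pseudohyperbolic lengths at most $\varepsilon,\delta,\varepsilon$ in the respective discs. By the Schwarz–Pick lemma and the triangle inequality for $\operatorname{artanh}\rho$, $\rho(\zeta_a,\zeta_b)\le\delta'$.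

Lemma 5 and (6) give $c\in\mathbb D$ with $\rho(c,\zeta_a)\le h^{-1}(\delta')\le r'=\rho_{D_{a4}}(p_a,p_4)$ for all $a$. So there are holomorphic $g_a:D_{a4}\to\mathbb D$ with $g_a(p_a)=\zeta_a$ and $g_a(p_4)=c$. Set $f=c$ on $X_4$ and $f=g_a$ on $E_{a4}$. The new nodes are $(p_a,w_{a4})$, where both branches have the value $\zeta_a$, and $(p_4,w_{a4})$, where both have the value $c$. So we have an element of $\mathcal O(W)$ with values in $\mathbb D$ that extends $f$, and its supremum is $1$. By Lemma 7 it extends to $G$ with supremum $1$.

**Step 2: a $\mathbb B_2$-valued function on $V$.** Let $\xi_1,\xi_2,\xi_3$ be the points of Lemma 6 for the $x$ chosen in Section 14. Define $f:V\to\mathbb B_2$ by $f=\xi_a$ on $X_a$; on $E_{ab}$ let $f$ be given by a holomorphic map $D_{ab}\to\mathbb B_2$ with values $\xi_a$ at $p_a$ and $\xi_b$ at $p_b$. Such a map exists because $\rho_B(\xi_a,\xi_b)=H(x)=\delta=\rho_{D_{ab}}(p_a,p_b)$. The values agree at the nodes, so $\langle\cdot,e\rangle f:V\to B(\mathbb C^2)$ is holomorphic, of norm at most $1$.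

**Step 3: it has no norm preserving extension.** Suppose that $F:G\to B(\mathbb C^2)$ is a holomorphic extension with $\|F\|_G\le1$, and put $g=F(\cdot)e$. Then $g$ extends $f$, $|g|\le1$ on $G$ and $|g|<1$ on $V$, so $g(G)\subset\mathbb B_2$ by the maximum principle for the psh function $|g|$ on the connected set $G$. Let $c=g(p_4,w_{14})$. For each $a=1,2,3$ go from $(p_4,w_{14})$ to $(p_4,w_{a4})$ along $X_4$, then to $(p_a,w_{a4})$ along $E_{a4}$; the lengths are at most $\varepsilon$ and $r'$. These discs lie in $W\subset G$, and $g(p_a,w_{a4})=\xi_a$. Since holomorphic maps from a disc to $\mathbb B_2$ do not increase distance,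
$$\operatorname{artanh}\rho_B(c,\xi_a)\le\operatorname{artanh}\varepsilon+\operatorname{artanh}r'<\operatorname{artanh}x\qquad(a=1,2,3)$$
by (6). So $\max_a\rho_B(c,\xi_a)<x$, which contradicts Lemma 6.

Thus $(G,V)$ is an np pair in $\mathbb C^2$ that fails to be complete np already for $\mathcal H=\mathbb C^2$. With the reduction of Section 12 this proves Theorem 3, part 2. $\blacksquare$
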